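\title{Weak Pinsker filtrations on Bernoulli shifts\\ need not be of product type}

\begin{abstract}
A weak Pinsker filtration on a measure-preserving system is an increasing sequence $(\mathcal F_n)_{n\le 0}$ of factors that ends with the whole system, in which each factor is obtained from the preceding one by adjoining an independent Bernoulli shift, and whose entropies tend to zero as $n\to-\infty$. It is of product type if all the $\mathcal F_n$ are partial products of a single independent sequence of Bernoulli factors. We show that every Bernoulli shift of finite positive entropy carries a weak Pinsker filtration that is not of product type. The entropies of the $\mathcal F_n$ can be prescribed, and the subsequence $(\mathcal F_{2n})$ is of product type. The proof derives from a product structure a coupling of two copies of the system that start independently and end in agreement, and then builds a filtration, from sparse messages enciphered by short keys, in which such a coupling cannot exist.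
\end{abstract}

\section{The question and the result}\label{sec:intro}

A \emph{system} is an invertible measure-preserving transformation $\mathbf X=(X,\mathcal A,\mu,T)$ of a standard probability space. All $\sigma$-algebras and equalities are understood modulo null sets. A \emph{factor $\sigma$-algebra} is a sub-$\sigma$-algebra $\mathcal C\subset\mathcal A$ with $T^{-1}\mathcal C=\mathcal C$; it determines a factor system $\mathbf X/\mathcal C$, whose Kolmogorov--Sinai entropy is denoted $h_\mu(\mathcal C,T)$. A \emph{Bernoulli shift} is a system isomorphic to the shift on $(A^{\mathbb Z},\rho^{\otimes\mathbb Z})$ for a standard probability space $(A,\rho)$, called the \emph{base}. Bernoulli shifts are thus always two-sided, and the one-point system counts as a (trivial) Bernoulli shift. A factor $\sigma$-algebra $\mathcal C$ is \emph{Bernoulli} if $\mathbf X/\mathcal C$ is a Bernoulli shift.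

\begin{definition}\label{def:main}
Let $\mathcal G\subset\mathcal H$ be factor $\sigma$-algebras. A \emph{Bernoulli complement} of $\mathcal G$ in $\mathcal H$ is a Bernoulli factor $\sigma$-algebra $\mathcal C$ that is independent of $\mathcal G$ and satisfies $\mathcal H=\mathcal G\vee\mathcal C$. If one exists, $\mathcal H$ is \emph{relatively Bernoulli} over $\mathcal G$.

A \emph{dynamical filtration} is a family $\mathcal F=(\mathcal F_n)_{n\le0}$ of factor $\sigma$-algebras with $\mathcal F_n\subset\mathcal F_{n+1}$ for $n\le-1$. It is a \emph{weak Pinsker filtration} if $\mathcal F_0=\mathcal A$, if $\mathcal F_{n+1}$ is relatively Bernoulli over $\mathcal F_n$ for every $n\le-1$, and if $h_\mu(\mathcal F_n,T)\to0$ as $n\to-\infty$.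

A weak Pinsker filtration is of \emph{product type} if there are mutually independent Bernoulli factor $\sigma$-algebras $(\mathcal C_n)_{n\le0}$ with $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for every $n\le0$.
\end{definition}

A weak Pinsker filtration describes $\mathbf X$ as a factor of arbitrarily small entropy to which independent noise is adjoined, one layer at a time. Product type means that the layers can be chosen so that the noise alone accounts for everything. On a Bernoulli shift $\mathbf X$ of finite positive entropy such filtrations exist: choose an increasing sequence $(h_n)_{n\le0}$ with $h_0=h(\mathbf X)$ and $h_n\to0$, and Bernoulli shifts $\mathbf B_n$ of entropy $h_n-h_{n-1}$. Their product is a Bernoulli shift of entropy $h_0$ (Lemma~\ref{lem:product}), hence isomorphic to $\mathbf X$ by Ornstein's theorem, and we let $\mathcal F_n$ be generated by the $\mathbf B_k$ with $k\le n$. The following question is posed in \cite{Benzoni}.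

\begin{quote}
\emph{Let $\mathbf X$ be a Bernoulli shift of finite entropy. Is every weak Pinsker filtration on $\mathbf X$ of product type?}
\end{quote}

There are good reasons to guess that the answer is yes. Let $\mathcal F$ be a weak Pinsker filtration on $\mathbf X$, write $h_n=h_\mu(\mathcal F_n,T)$, and choose a Bernoulli complement $\mathcal C_n$ of $\mathcal F_{n-1}$ in $\mathcal F_n$ for each $n$. Since $\mathcal C_n$ is independent of $\mathcal F_{n-1}$, which contains every $\mathcal C_k$ with $k<n$, the $\mathcal C_n$ are mutually independent, and
\begin{equation}\label{eq:finite}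
\mathcal F_n=\mathcal F_m\vee\mathcal C_{m+1}\vee\dots\vee\mathcal C_n\qquad(m<n).
\end{equation}
The question is whether the complements can be chosen so that the term $\mathcal F_m$ disappears as $m\to-\infty$. The tail $\bigcap_m\mathcal F_m$ is a factor of entropy at most $\inf_m h_m=0$, and a Bernoulli shift has no nontrivial factor of zero entropy, so the tail is trivial. Entropy sees no obstruction either: $\mathcal D_n=\bigvee_{k\le n}\mathcal C_k$ has entropy at least $h_n-h_m$ for every $m<n$, hence exactly $h_n$. But by \eqref{eq:finite} we have $\mathcal F_m\vee\mathcal D_n=\mathcal F_n$ for all $m<n$, so the desired equality $\mathcal F_n=\mathcal D_n$ is the exchange of operations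
\[
\bigcap_{m<n}\,(\mathcal F_m\vee\mathcal D_n)=\Big(\bigcap_{m<n}\mathcal F_m\Big)\vee\mathcal D_n ,
\]
and nothing above justifies it. It can fail for one choice of complements and hold for another (Example~\ref{ex:flip}). Our result is that it can fail for all choices at once.

\begin{theorem}\label{thm:main}
Let $(h_n)_{n\le0}$ be positive reals with $h_{n-1}<h_n$ for all $n$ and $h_n\to0$ as $n\to-\infty$. Let $\mathbf X$ be a Bernoulli shift of entropy $h_0$. There is a weak Pinsker filtration $\mathcal F$ on $\mathbf X$ such that
\begin{enumerate}
\item[(1)] $h_\mu(\mathcal F_n,T)=h_n$ for all $n\le0$;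
\item[(2)] there are no mutually independent factor $\sigma$-algebras $(\mathcal C_n)_{n\le0}$, Bernoulli or not, with $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for all $n$; in particular $\mathcal F$ is not of product type;
\item[(3)] the thinned filtration $(\mathcal F_{2n})_{n\le0}$ is of product type.
\end{enumerate}
\end{theorem}

Any $h_0\in(0,\infty)$ is allowed, so the answer to the question is no for every Bernoulli shift of finite positive entropy. (A Bernoulli shift of entropy $0$ is a single point.)

To rule out all complements at once, Section~\ref{sec:coupling} replaces them by a property of $\mathcal F$ alone: a product structure yields two copies of $\mathbf X$, independent at a deep level of the filtration, in which a given observable agrees with high probability. The same section shows on a space of sixteen points how agreement can be prevented. Section~\ref{sec:cipher} proves the combinatorial lemma that makes this mechanism nearly lossless, Section~\ref{sec:construction} builds the filtration, and Section~\ref{sec:propagation} shows that disagreement between the copies survives all levels. Section~\ref{sec:consequences} determines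 which entropy sequences force product type and shows that refining a filtration can destroy product type.

\section{Background on entropy and Bernoulli factors}\label{sec:background}

A \emph{process} on $\mathbf X$ is a sequence $u=(u_t)_{t\in\mathbb Z}$ with $u_t=u_0\circ T^t$, and $\sigma(u)$ is the factor $\sigma$-algebra generated by all the $u_t$. If $u$ is i.i.d.\ and $u_0$ has law $\rho$, then $\mathbf X/\sigma(u)$ is the Bernoulli shift with base $\rho$. We write $H$ for Shannon entropy in nats and $H(p)$ for the entropy of $(p,1-p)$. Intervals such as $[a,b)$ denote sets of integers. We use four standard facts.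

\begin{enumerate}
\item[(F1)] If finitely or countably many mutually independent factor $\sigma$-algebras $\mathcal C_k$ generate $\mathcal H$, the factor maps combine to an isomorphism $\mathbf X/\mathcal H\cong\prod_k\mathbf X/\mathcal C_k$. Entropy is monotone under inclusion of factors, and $h_\mu(\mathcal C\vee\mathcal C',T)=h_\mu(\mathcal C,T)+h_\mu(\mathcal C',T)$ for independent $\mathcal C,\mathcal C'$.
\item[(F2)] The Bernoulli shift with base $(A,\rho)$ has entropy $H(\rho)=-\sum_a\rho(a)\log\rho(a)$ if $\rho$ is purely atomic, and infinite entropy otherwise.
\item[(F3)] Ornstein's theorem \cite{Ornstein1,Ornstein2}: Bernoulli shifts of equal entropy, finite or infinite, are isomorphic.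
\item[(F4)] Bernoulli shifts are K-systems: every factor $\sigma$-algebra of zero entropy is trivial.
\end{enumerate}

Ornstein's theorem is the only deep result in the proof of Theorem~\ref{thm:main}; it serves to place the construction on the given system.

\begin{lemma}\label{lem:product}
Let $u^{(1)},u^{(2)},\dots$ be mutually independent i.i.d.\ processes with countable alphabets and $\sum_kH(u^{(k)}_0)<\infty$. Then $\sigma(u^{(k)},\,k\ge1)$ is Bernoulli of entropy $\sum_kH(u^{(k)}_0)$.
\end{lemma}

\begin{proof}
The process $t\mapsto(u^{(k)}_t)_{k\ge1}$ is i.i.d.\ with base $\rho=\bigotimes_k\rho_k$, where $\rho_k$ is the law of $u^{(k)}_0$. Let $a^*_k$ be a letter of maximal probability $q_k$ under $\rho_k$. Then $H(\rho_k)\ge\log(1/q_k)\ge1-q_k$, so $\sum_k(1-q_k)<\infty$. By the Borel--Cantelli lemma, $\rho$ is carried by the countable set of sequences $(a_k)$ with $a_k=a^*_k$ for all large $k$. Integrating $-\log\rho(\{a\})=\sum_k-\log\rho_k(a_k)$ term by term, by monotone convergence, gives $H(\rho)=\sum_kH(\rho_k)$, and (F2) applies.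
\end{proof}

Processes of small entropy will be \emph{sparse}: most letters are a blank symbol $*$. For a finite abelian group $G$ we let $G$ act on $\{*\}\cup G$ by translation, with the convention $*\pm\gamma=*$.

\begin{lemma}[masking]\label{lem:mask}
Let $(v_t)_{t\in\mathbb Z}$ be i.i.d.\ with values in $\{*\}\cup G$, all elements of $G$ having the same probability. Let $\mathcal R$ be a $\sigma$-algebra independent of $v$, and let $\gamma_t$ $(t\in\mathbb Z)$ be $\mathcal R$-measurable and $G$-valued. Then $c_t=v_t-\gamma_t$ defines a sequence $c$ with the law of $v$, independent of $\mathcal R$, and $\sigma(c)\vee\mathcal R=\sigma(v)\vee\mathcal R$.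
\end{lemma}

\begin{proof}
Conditionally on $\mathcal R$, the sequence $v$ has its original law and $c$ is obtained from it by a fixed translation at each time, which preserves that law. So the conditional law of $c$ given $\mathcal R$ is the law of $v$. The last claim follows from $v_t=c_t+\gamma_t$.
\end{proof}

\section{Complements and couplings}\label{sec:coupling}

\subsection{A bad choice of complements}

\begin{example}\label{ex:flip}
Choose $p_n\in(0,1)$ with $\sum_{n\le0}(H(p_n)+p_n\log2)<\infty$. Let $u^{(n)}$ $(n\le0)$ be independent i.i.d.\ processes generating $\mathcal A$, with values in $\{*\}\cup\mathbb Z/2$, where $0$ and $1$ each have probability $p_n/2$. By Lemma~\ref{lem:product}, $\mathcal F_n=\sigma(u^{(k)},\,k\le n)$ is a weak Pinsker filtration of product type on a Bernoulli shift. Put $c^{(n)}_t=u^{(n)}_t-u^{(n-1)}_\tau$, where $\tau$ is the last time at or before $t$ at which $u^{(n-1)}$ is not blank. By Lemma~\ref{lem:mask}, $\sigma(c^{(n)})$ is another Bernoulli complement of $\mathcal F_{n-1}$ in $\mathcal F_n$. Adding $1$ to every nonblank letter of every $u^{(n)}$ preserves $\mu$ and fixes every $c^{(n)}$, but it exchanges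 the events $\{u^{(0)}_0=0\}$ and $\{u^{(0)}_0=1\}$. Hence $\bigvee_n\sigma(c^{(n)})\ne\mathcal A$.
\end{example}

Here information from arbitrarily deep levels is needed to recover $u^{(0)}$ from the masked processes, but the mask at level $n$ is known at level $n-1$, so one removes it and uses $u^{(n)}$ as the complement. A counterexample has to withstand every such change of complement, and for this we need a consequence of product type that does not mention the complements.

\subsection{Admissible couplings}

Let $\mathcal F$ be a dynamical filtration on $\mathbf X$ with $\mathcal F_0=\mathcal A$. A \emph{coupling} is a system $\overline{\mathbf X}=(\overline X,\overline{\mathcal A},\mathbb P,\overline T)$ with two factor maps $\pi,\pi'\colon\overline{\mathbf X}\to\mathbf X$. For a random element $f$ on $X$ we write $f$ for $f\circ\pi$ and $f'$ for $f\circ\pi'$; both have the law of $f$. If $u$ is a process on $\mathbf X$, then $(u_t,u'_t)_{t\in\mathbb Z}$ is a process on $\overline{\mathbf X}$, so its law is shift invariant. Put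
\[
\overline{\mathcal F}_n=\pi^{-1}\mathcal F_n\vee\pi'^{-1}\mathcal F_n .
\]

\begin{definition}\label{def:admissible}
Let $m<0$. A coupling is \emph{admissible from level $m$} if
\begin{enumerate}
\item[(A1)] $\pi^{-1}\mathcal F_m$ and $\pi'^{-1}\mathcal F_m$ are independent;
\item[(A2)] for $m\le n<0$, if a random element $f$ on $X$ is independent of $\mathcal F_n$, then $f\circ\pi$ is independent of $\overline{\mathcal F}_n$.
\end{enumerate}
\end{definition}

One may picture an opponent who builds two copies of $\mathbf X$ level by level and wants them to agree at level $0$. The copies start independently at level $m$. Condition (A2) forbids cheating: the second copy up to level $n$ carries no information about the noise that the first copy has yet to receive. A product structure gives the opponent a strategy, namely to feed the same noise to both copies.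

\begin{lemma}\label{lem:coupling}
Let $m<0$, let $\mathcal K$ be a factor $\sigma$-algebra independent of $\mathcal F_m$, and suppose that for $m\le n\le0$ there is a $\sigma$-algebra $\mathcal K_n\subset\mathcal K$ with $\mathcal F_n=\mathcal F_m\vee\mathcal K_n$. Then there is a coupling, admissible from level $m$, in which $f=f'$ for every $\mathcal K$-measurable $f$.
\end{lemma}

\begin{proof}
Since $\mathcal A=\mathcal F_m\vee\mathcal K$, fact (F1) lets us write $\mathbf X=\mathbf Y\times\mathbf K$ with $\mathbf Y=\mathbf X/\mathcal F_m$ and $\mathbf K=\mathbf X/\mathcal K$. Let $\overline{\mathbf X}=\mathbf Y\times\mathbf Y\times\mathbf K$, with product measure and product transformation, and let $\pi(y,y',\omega)=(y,\omega)$, $\pi'(y,y',\omega)=(y',\omega)$. A $\mathcal K$-measurable $f$ depends on $\omega$ only, so $f=f'$. Property (A1) is the independence of $y$ and $y'$. For (A2), view $\mathcal K_n$ as a $\sigma$-algebra in the variable $\omega$. Then $\pi^{-1}\mathcal F_n=\sigma(y)\vee\mathcal K_n$ and $\pi'^{-1}\mathcal F_n=\sigma(y')\vee\mathcal K_n$, so $\overline{\mathcal F}_n=\pi^{-1}\mathcal F_n\vee\sigma(y')$. Let $f$ be independent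 of $\mathcal F_n$. Both $f\circ\pi$ and $\pi^{-1}\mathcal F_n$ depend on $(y,\omega)$ only, so $y'$ is independent of the pair, and the two members of the pair are independent of each other. Thus $f\circ\pi$, $\pi^{-1}\mathcal F_n$ and $y'$ are mutually independent, and $f\circ\pi$ is independent of $\overline{\mathcal F}_n$.
\end{proof}

\begin{corollary}\label{cor:coupling}
Suppose that $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for all $n\le0$, with mutually independent factor $\sigma$-algebras $\mathcal C_k$. Let $V$ be a variable on $X$ with finitely many values and let $\varepsilon>0$. For all sufficiently negative $m$ there is a coupling, admissible from level $m$, with $\mathbb P(V\ne V')<\varepsilon$.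
\end{corollary}

\begin{proof}
The $\sigma$-algebras $\mathcal K^{(m)}=\bigvee_{m<k\le0}\mathcal C_k$ increase to $\mathcal A$ as $m\to-\infty$. Approximating each of the finitely many level sets of $V$ in measure, we find for all sufficiently negative $m$ a $\mathcal K^{(m)}$-measurable $\hat V$ with $\mu(V\ne\hat V)<\varepsilon/2$. Apply Lemma~\ref{lem:coupling} with $\mathcal K=\mathcal K^{(m)}$, which is independent of $\mathcal F_m=\bigvee_{k\le m}\mathcal C_k$, and $\mathcal K_n=\bigvee_{m<k\le n}\mathcal C_k$. Since $\hat V=\hat V'$, we get $\mathbb P(V\ne V')\le\mathbb P(V\ne\hat V)+\mathbb P(\hat V'\ne V')<\varepsilon$.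
\end{proof}

The Bernoulli property of the $\mathcal C_k$ plays no role here, which is why Theorem~\ref{thm:main}(2) does not assume it. Their invariance under $T$ makes $\overline{\mathbf X}$ a system, and stationarity of the pair of copies will be essential in Section~\ref{sec:propagation}.

\subsection{The mechanism on sixteen points}

We now look for a filtration in which the opponent loses. The idea is to split each mask of Example~\ref{ex:flip} over two levels: the masked message is revealed first, and a key needed to remove the mask is revealed only at the next level.

\begin{example}\label{ex:toy}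
Let $T$ be the identity, so that every $\sigma$-algebra is a factor. Let $G=(\mathbb Z/2)^2$ with basis $e_0,e_1$, and let $w\in\{0,1\}$, $v\in G$, $\theta\in\{0,1\}$ be the coordinates of $X=\{0,1\}\times G\times\{0,1\}$ with the uniform measure. Think of $v$ as a message, $\theta$ as a key, and
\[
c=v-g(\theta,w),\qquad g(\theta,w)=\theta e_w ,
\]
as the ciphertext. The map $(w,v,\theta)\mapsto(w,c,\theta)$ is a bijection, so $w,c,\theta$ are independent and uniform. Consider
\[
\mathcal F_{-2}=\sigma(w)\ \subset\ \mathcal F_{-1}=\sigma(w,c)\ \subset\ \mathcal F_0=\sigma(w,c,\theta)=\mathcal A ,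
\]
with $\mathcal F_n$ trivial for $n\le-3$, and take any coupling admissible from level $-2$. By (A1), $\mathbb P(w\ne w')=1/2$. The equality $v=v'$ means $\theta e_w-\theta'e_{w'}=c'-c$. If $w\ne w'$, this forces $\theta$ to equal the $e_w$-coordinate of $c'-c$, whatever $\theta'$ is. That coordinate is $\overline{\mathcal F}_{-1}$-measurable, and $\theta$ is independent of $\overline{\mathcal F}_{-1}$ by (A2). Hence
\[
\mathbb P(v\ne v')\ge\tfrac12\,\mathbb P(w\ne w')=\tfrac14 .
\]
By Lemma~\ref{lem:coupling}, for any $\mathcal K$ as in that lemma with $m=-2$ and any $\mathcal K$-measurable $\hat v$, we have $\frac14\le\mathbb P(v\neq v')\le2\mu(v\ne\hat v)$. Although $v$ is independent of $w$, no system of complements adapted to all three levels determines $v$ with error below $1/8$.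
\end{example}

Each ingredient of the example is needed, and in each of the following variants $v$ is measurable with respect to suitable complements. If the middle level is omitted, $\sigma(v,\theta)$ is a complement of $\sigma(w)$ in $\mathcal A$; this is the source of Theorem~\ref{thm:main}(3). If the key comes before the ciphertext, the chain $\sigma(w)\subset\sigma(w,\theta)\subset\mathcal A$ has complements $\sigma(\theta)$ and $\sigma(v)$. If the key is as long as the message, say $\theta$ is uniform on $G$ and each $g(\cdot,w)$ is a bijection of $G$, then $v=c+g(\theta,w)$ is independent of $(w,c)$ and $\theta$ is a function of $(w,c,v)$, so $\sigma(c)$ and $\sigma(v)$ are complements. The key must come last, and it must be short.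

To obtain Theorem~\ref{thm:main} we stack infinitely many such double steps, the message of one step supplying the word $w$ of the next. Three difficulties arise.

\emph{Losses must be summable.} Stacking $J$ copies of Example~\ref{ex:toy} bounds the probability of disagreement below only by a quantity of order $2^{-J}$, which does not contradict Corollary~\ref{cor:coupling}. At step $j$, all but a fraction $\kappa_j$ of the keys must produce disagreement, with $\sum_j\kappa_j$ small.

\emph{Entropies must be summable.} Messages are therefore sparse, two copies agree at a typical time simply because both are blank, and agreement has to be measured on windows long enough to contain a letter. Keys are sparse as well, and each key enciphers a long stretch of the message. This suits the requirement that keys be short: a key will have $s$ bits and will govern $2s+1$ windows. The opponent, who chooses $\theta'$ after seeing $\theta$, may be able to match a few windows but not a fraction $\kappa_j$ of them, and stationarity will turn this into a bound for one window.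

\emph{Time has no origin.} The positions of the keys are part of the key process, so the two copies may have their keys at different times, and the opponent may place the second key at a time where the second copy reads the same word $w$ as the first. The cipher must therefore depend on the time elapsed since the key, and it must separate equal words read at different times.

\section{A cipher with few bad keys}\label{sec:cipher}

Fix a nonempty finite set $\mathcal W$ of words, integers $s,m,\ell,L\ge1$, and $\kappa\in(0,1)$ with $m\kappa\ge2$. Put
\[
N=2s+1,\qquad D=N\ell,\qquad G=(\mathbb Z/2)^m,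
\]
and let $\Theta$ be a set of $2^s$ keys. The interval $[0,D)$ is cut into $N$ blocks $[b\ell,(b+1)\ell)$, $0\le b<N$. A \emph{configuration} is a tuple
\[
\big(w,w',i,i',(t_b)_{0\le b<N},(\zeta_b)_{0\le b<N}\big)
\]
with $w,w'\in\mathcal W$, $i,i'\in\{1,\dots,L\}$, $(i,w)\ne(i',w')$, $t_b\in[b\ell,(b+1)\ell)$ and $\zeta_b\in G$. In the application the keys of the two copies sit at times $-i$ and $-i'$, the words read there are $w$ and $w'$, and $\zeta_b$ is the difference of the ciphertexts at the test time $t_b$. Given $g\colon\Theta\times\{1,\dots,L+D\}\times\mathcal W\to G$, a key $\theta\in\Theta$ is \emph{bad} for the configuration if some $\theta'\in\Theta$ satisfies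
\begin{equation}\label{eq:bad}
\#\big\{b:\ g(\theta,t_b+i,w)-g(\theta',t_b+i',w')=\zeta_b\big\}\ \ge\ \kappa N .
\end{equation}

\begin{lemma}\label{lem:cipher}
Let $q\ge1$ be an integer with $2^q>|\mathcal W|^2L^2\ell^N2^{mN}$. There is a function $g$ such that every configuration has fewer than $q$ bad keys.
\end{lemma}

A single key cannot be protected against all configurations, since $\zeta$ can be tailored to it. The lemma says that one $\zeta$ cannot be tailored to many keys, and $q$ is only the logarithm of the number of configurations, hence of order $s$, against $2^s$ keys.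

\begin{proof}
Choose $g$ uniformly at random, so that its values are independent and uniform on $G$. Fix a configuration and let $r=\lceil\kappa N\rceil\le N$. If at least $q$ keys are bad, there are distinct $\theta_1,\dots,\theta_q\in\Theta$, elements $\theta'_1,\dots,\theta'_q\in\Theta$ and sets $R_1,\dots,R_q\subset\{0,\dots,N-1\}$ of size $r$ such that
\begin{equation}\label{eq:system}
g(x_{\alpha,b})=\zeta_b+g(y_{\alpha,b})\qquad(1\le\alpha\le q,\ b\in R_\alpha),
\end{equation}
where $x_{\alpha,b}=(\theta_\alpha,t_b+i,w)$ and $y_{\alpha,b}=(\theta'_\alpha,t_b+i',w')$.

Fix the $\theta_\alpha,\theta'_\alpha,R_\alpha$. The $rq$ points $x_{\alpha,b}$ are pairwise distinct, because the $\theta_\alpha$ are distinct and the $t_b$ lie in different blocks. The points $y_{\alpha,b}$ may coincide with one another or with some of the $x$'s, so the equations need an order. We order the $x$'s so that each $y_{\alpha,b}$ is either not an $x$ or is an $x$ that precedes $x_{\alpha,b}$. If $w\ne w'$, no $y$ is an $x$ and any order works. If $w=w'$, then $i\ne i'$ by the definition of a configuration. For $i>i'$, the second coordinate $t_b+i'$ of $y_{\alpha,b}$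 is smaller than the second coordinate $t_b+i$ of $x_{\alpha,b}$, and we order the $x$'s by increasing second coordinate, breaking ties arbitrarily. For $i<i'$ it is larger, and we order by decreasing second coordinate. Now reveal $g$ off the set of $x$'s, and then at the $x$'s in this order. When $g(x_{\alpha,b})$ is revealed, it is uniform on $G$ and independent of what precedes, while the right side of its equation is already known. So \eqref{eq:system} has probability $2^{-mrq}$.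

There are at most $(2^s\cdot2^s\cdot2^N)^q$ choices of the $\theta_\alpha,\theta'_\alpha,R_\alpha$, and $mr\ge m\kappa N\ge2N$. The probability that the configuration has at least $q$ bad keys is therefore at most
\[
\big(2^{2s+N-mr}\big)^q\le\big(2^{2s-N}\big)^q=2^{-q}.
\]
There are at most $|\mathcal W|^2L^2\ell^N2^{mN}<2^q$ configurations, so with positive probability none of them has $q$ bad keys.
\end{proof}

The condition $(i,w)\ne(i',w')$ cannot be dropped: for $(i,w)=(i',w')$ and $\zeta=0$, the choice $\theta'=\theta$ makes every key bad.

\section{The filtration}\label{sec:construction}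

Let $(h_n)$ and $\mathbf X$ be as in Theorem~\ref{thm:main}. Put $\eta_n=h_n-h_{n-1}>0$; since $h_n\to0$, we have $h_n=\sum_{k\le n}\eta_k$. Step $j\ge0$ of the construction leads from level $-2j-2$ to level $-2j$. Its message has the entropy budget $\eta_{-2j-1}$ and its key process the budget $\eta_{-2j}$. These budgets must be positive, and this is where strict monotonicity of $(h_n)$ is used.

\subsection{Parameters}
For $j\ge0$ let $\kappa_j=2^{-j-6}$, $m_j=2/\kappa_j=2^{j+7}$ and $G_j=(\mathbb Z/2)^{m_j}$. First, for all $j$, choose a density $p_j\in(0,1)$ and then a window length $\ell_j\ge1$ with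
\begin{equation}\label{eq:message}
H(p_j)+p_jm_j\log2\le\eta_{-2j-1},\qquad(1-p_j)^{\ell_j}\le\kappa_j .
\end{equation}
Let $\mathcal W_j=(\{*\}\cup G_{j+1})^{\ell_{j+1}}$ be the set of possible windows of the message of step $j+1$. Step $j$ depends on step $j+1$ only through $m_{j+1}$ and $\ell_{j+1}$, which are now fixed, so there is no circularity in what follows. For each $j$ choose an integer $s=s_j\ge2$, put
\[
N_j=2s+1,\quad D_j=N_j\ell_j,\quad\delta_j=s^{-2},\quad L_j=s^3,\quad q_j=\lfloor\kappa_j2^s/s^3\rfloor,
\]
and take $s$ so large that
\begin{enumerate}
\item[(a)] $2\delta_jD_j=2s^{-2}(2s+1)\ell_j\le\kappa_j$;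
\item[(b)] $2(1-\delta_j)^{L_j}\le2\exp(-s)\le\kappa_j$;
\item[(c)] $H(\delta_j)+\delta_js\log2\le\eta_{-2j}$;
\item[(d)] $q_j>2\ell_{j+1}\log_2(1+2^{m_{j+1}})+6\log_2s+N_j(\log_2\ell_j+m_j)$.
\end{enumerate}
The left sides of (a), (b), (c) tend to $0$ as $s\to\infty$, and in (d) the left side is exponential in $s$ while the right side is $O(s)$. Keys will occur with density $\delta_j$. By (a) a stretch of $N_j$ windows rarely contains one, by (b) there is usually one among the preceding $L_j$ times, and $L_j$ is polynomial in $s$ so that $L_jq_j\le\kappa_j2^s$ is compatible with (d).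

Let $\Theta_j$ be a set with $2^{s_j}$ elements. Condition (d) is the logarithm of the hypothesis of Lemma~\ref{lem:cipher} for $\mathcal W_j,s_j,m_j,\ell_j,L_j,\kappa_j,q_j$. Let $g_j$ be the function given by that lemma, extended by $g_j(\theta,i,w)=0$ for integers $i\notin\{1,\dots,L_j+D_j\}$.

\subsection{Processes}
Take mutually independent i.i.d.\ processes as follows.
\begin{itemize}
\item \emph{Messages} $v^{(j)}$ $(j\ge0)$ with values in $\{*\}\cup G_j$: the blank has probability $1-p_j$ and each element of $G_j$ has probability $p_j2^{-m_j}$. Thus $H(v^{(j)}_0)=H(p_j)+p_jm_j\log2$.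
\item \emph{Key processes} $z^{(j)}$ $(j\ge0)$ with values in $\{*\}\cup\Theta_j$: the blank has probability $1-\delta_j$ and each key has probability $\delta_j2^{-s_j}$. Thus $H(z^{(j)}_0)=H(\delta_j)+\delta_js_j\log2$.
\item \emph{Fillers} $\xi^{(n)}$ $(n\le0)$ with finite alphabets, of entropy $\eta_{-2j}-H(z^{(j)}_0)$ for $n=-2j$ and $\eta_{-2j-1}-H(v^{(j)}_0)$ for $n=-2j-1$. These numbers are nonnegative by (c) and \eqref{eq:message}, and on an alphabet of $M$ letters the entropy takes every value in $[0,\log M]$ by continuity.
\end{itemize}
The fillers only adjust entropies. By Lemma~\ref{lem:product}, all these processes together generate a Bernoulli shift of entropy $\sum_{n\le0}\eta_n=h_0$. By (F3) it is isomorphic to $\mathbf X$, so we regard the processes as defined on $\mathbf X$ and generating $\mathcal A$.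

A time $t$ is \emph{active} for $v^{(j)}$ if $v^{(j)}_t\ne*$, and is a \emph{marker} of $z^{(j)}$ if $z^{(j)}_t\ne*$. Let $\tau_j(t)$ be the last marker of $z^{(j)}$ at or before $t$, which exists almost surely, and let
\[
w^{(j)}_t=\big(v^{(j+1)}_t,\dots,v^{(j+1)}_{t+\ell_{j+1}-1}\big)\in\mathcal W_j .
\]
The \emph{ciphertext} of step $j$ is
\begin{equation}\label{eq:cipher}
c^{(j)}_t=v^{(j)}_t-g_j\big(z^{(j)}_\tau,\ t-\tau,\ w^{(j)}_\tau\big),\qquad\tau=\tau_j(t),
\end{equation}
with $*-\gamma=*$ as before, so $c^{(j)}$ and $v^{(j)}$ are blank at the same times. The formula commutes with shifting time, so $c^{(j)}$ is a process. Define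
\begin{align*}
\mathcal F_{-2j}&=\sigma\big(v^{(i)},z^{(i)}\ (i\ge j);\ \xi^{(n)}\ (n\le-2j)\big),\\
\mathcal F_{-2j-1}&=\sigma\big(c^{(j)};\ v^{(i)},z^{(i)}\ (i\ge j+1);\ \xi^{(n)}\ (n\le-2j-1)\big).
\end{align*}

\begin{proposition}\label{prop:wp}
$\mathcal F$ is a weak Pinsker filtration on $\mathbf X$ satisfying (1) and (3) of Theorem~\ref{thm:main}, and $z^{(j)}$ is independent of $\mathcal F_{-2j-1}$ for every $j$.
\end{proposition}

\begin{proof}
Fix $j$ and let $\mathcal R$ be generated by $z^{(j)}$, by $v^{(i)},z^{(i)}$ $(i>j)$ and by all fillers. The mask in \eqref{eq:cipher} is $\mathcal R$-measurable and $v^{(j)}$ is independent of $\mathcal R$, so by Lemma~\ref{lem:mask} the process $c^{(j)}$ has the law of $v^{(j)}$, and the i.i.d.\ processes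
\begin{equation}\label{eq:indep}
c^{(j)};\qquad z^{(j)};\qquad v^{(i)},z^{(i)}\ (i>j);\qquad\xi^{(n)}\ (n\le0)
\end{equation}
are mutually independent. By \eqref{eq:cipher}, each of $c^{(j)},v^{(j)}$ is a function of the other together with $z^{(j)}$ and $v^{(j+1)}$. Therefore
\[
\mathcal F_{-2j-1}=\mathcal F_{-2j-2}\vee\sigma\big(c^{(j)},\xi^{(-2j-1)}\big),\qquad\mathcal F_{-2j}=\mathcal F_{-2j-1}\vee\sigma\big(z^{(j)},\xi^{(-2j)}\big).
\]
In each identity the second $\sigma$-algebra is generated by an i.i.d.\ process, and it is independent of the first because the two are generated by disjoint subfamilies of \eqref{eq:indep}. So $\mathcal F$ is a dynamical filtration, each $\mathcal F_{n+1}$ is relatively Bernoulli over $\mathcal F_n$, and $z^{(j)}$ is independent of $\mathcal F_{-2j-1}$. Also $\mathcal F_0=\mathcal A$ by definition.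

The factors $\mathcal B_i=\sigma(v^{(i)},z^{(i)},\xi^{(-2i)},\xi^{(-2i-1)})$ are mutually independent and Bernoulli of entropy $\eta_{-2i}+\eta_{-2i-1}$, and $\mathcal F_{-2j}=\bigvee_{i\ge j}\mathcal B_i$. Lemma~\ref{lem:product} gives $h_\mu(\mathcal F_{-2j},T)=\sum_{k\le-2j}\eta_k=h_{-2j}$, and (F1) gives
\[
h_\mu(\mathcal F_{-2j-1},T)=h_{-2j-2}+H(c^{(j)}_0)+H(\xi^{(-2j-1)}_0)=h_{-2j-2}+\eta_{-2j-1}=h_{-2j-1}.
\]
This proves (1), and the entropies tend to $0$. Finally $(\mathcal F_{2n})$ is a weak Pinsker filtration of product type with respect to the factors $\mathcal B_i$, which is (3).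
\end{proof}

\section{Disagreement survives all levels}\label{sec:propagation}

It remains to prove Theorem~\ref{thm:main}(2). Given a coupling, let
\[
a_j=\mathbb P\big(v^{(j)}_t=v'^{(j)}_t\ \text{ for all } t\in[0,\ell_j)\big)\qquad(j\ge0).
\]
By stationarity, $a_j$ is the probability of agreement on any interval of length $\ell_j$; in particular $\mathbb P(w^{(j)}_t=w'^{(j)}_t)=a_{j+1}$ for every $t$.

\begin{proposition}\label{prop:recursion}
Let $J\ge1$. In every coupling admissible from level $-2J$,
\[
a_J\le2\kappa_J,\qquad\text{and}\qquad a_j\le a_{j+1}+5\kappa_j\quad(0\le j<J).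
\]
\end{proposition}

\begin{proof}
\emph{The deepest level.} The process $v^{(J)}$ is $\mathcal F_{-2J}$-measurable, so $v^{(J)}$ and $v'^{(J)}$ are independent by (A1). If they agree on $[0,\ell_J)$, then either $v^{(J)}$ has no active time there, which has probability at most $\kappa_J$ by \eqref{eq:message}, or $v'^{(J)}_t=v^{(J)}_t$ at the first such time $t$. Conditionally on $v^{(J)}$, the latter has probability $p_J2^{-m_J}\le2^{-J-6}=\kappa_J$, since $m_J=2^{J+7}\ge J+6$.

\emph{The recursion.} Fix $0\le j<J$ and drop $j$ from the notation: $v,z,c,w,g,\kappa,p,\ell,N,D,L,\delta,s,q,\Theta$ refer to step $j$. Write $\overline{\mathcal F}=\overline{\mathcal F}_{-2j-1}$. The processes $c,c',w,w'$ are $\overline{\mathcal F}$-measurable. Since $-2J\le-2j-1<0$, Proposition~\ref{prop:wp} and (A2) show that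
\begin{equation}\label{eq:key}
\text{the process $z$ is independent of }\overline{\mathcal F}.
\end{equation}
About $z'$ we use only that it has the law of $z$; the joint law of $z$ and $z'$ is unrestricted.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw[->] (-4.6,0) -- (7.6,0) node[right] {$t$};
\foreach \x/\lab in {-4.2/{-L},0/{0},1.4/{\ell},2.8/{2\ell},4.2/{3\ell},7/{D}}
  \draw (\x,0.13) -- (\x,-0.13) node[below] {$\lab$};
\draw (5.6,0.13) -- (5.6,-0.13);
\draw[thick] (-1.3,0) -- (-1.3,0.55) node[above] {$\tau=-i$};
\draw[thick] (-3,0) -- (-3,0.55) node[above] {$\tau'=-i'$};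
\foreach \x/\lab in {0.5/{t_0},2.3/{t_1},6.1/{t_{N-1}}}
  {\fill (\x,0) circle (2pt); \node[above] at (\x,0.08) {$\lab$};}
\node[above] at (3.5,0.08) {\small empty};
\node[above] at (4.9,0.08) {$\cdots$};
\end{tikzpicture}
\caption{The typical situation at one step. Neither copy has a marker in $[0,D)$, so on this interval the first copy is enciphered by the key at time $\tau$ and the second by the key at time $\tau'$, both in $[-L,0)$. The interval $[0,D)$ is cut into $N$ blocks of length $\ell$, and the copies are compared at the first time $t_b$ in block $b$ at which the ciphertext of the first copy is not blank.}\label{fig:blocks}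
\end{figure}

\emph{Step 1: one key per copy, and different words.} Let $\tau$ and $\tau'$ be the last markers of $z$ and $z'$ strictly before time $0$. Let $\Gamma$ be the event that $z$ and $z'$ have no marker in $[0,D)$, that $\tau,\tau'\ge-L$, and that $w_\tau\ne w'_\tau$ (Figure~\ref{fig:blocks}). In the last condition both windows are read at the marker of the first copy. This time is a function of $z$, hence independent of $(w,w')$ by \eqref{eq:key}, so
\[
\mathbb P(w_\tau=w'_\tau)=\sum_{t<0}\mathbb P(\tau=t)\,\mathbb P(w_t=w'_t)=a_{j+1}.
\]
Each of $z,z'$ has a marker in $[0,D)$ with probability at most $\delta D$, and no marker in $[-L,0)$ with probability $(1-\delta)^L$. By (a) and (b),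
\begin{equation}\label{eq:Gamma}
\mathbb P(\Gamma^c)\le2\delta D+2(1-\delta)^L+a_{j+1}\le2\kappa+a_{j+1}.
\end{equation}

\emph{Step 2: the bad keys are determined before the key is drawn.} To exploit \eqref{eq:key}, the test times and differences must be $\overline{\mathcal F}$-measurable, so we read them off the ciphertexts. For $0\le b<N$ let $t_b$ be the first $t\in[b\ell,(b+1)\ell)$ with $c_t\ne*$; if there is none, call $b$ \emph{empty} and set $t_b=b\ell$. Let $\zeta_b=c'_{t_b}-c_{t_b}$ if both letters are in $G$, and $\zeta_b=0$ otherwise. For $i\in\{1,\dots,L\}$ let $B_i\subset\Theta$ be the set of keys that are bad for at least one of the configurations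
\[
\big(w_{-i},\,w'_{-i'},\,i,\,i',\,(t_b),\,(\zeta_b)\big),\qquad i'\in\{1,\dots,L\},\quad(i',w'_{-i'})\ne(i,w_{-i}).
\]
We take the union over $i'$ because $\tau'$ is not $\overline{\mathcal F}$-measurable and may depend on the key of the first copy. The random set $B_i$ is $\overline{\mathcal F}$-measurable, and $|B_i|\le Lq\le\kappa2^s$ by Lemma~\ref{lem:cipher}.

Let $E=\{\tau\ge-L,\ z_\tau\in B_{-\tau}\}$. Given the set of markers of $z$, the letters at the markers are independent and uniform on $\Theta$. By \eqref{eq:key} this remains true given $\overline{\mathcal F}$ as well, and under this conditioning $\tau$ and $B_{-\tau}$ are determined. Hence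
\begin{equation}\label{eq:E}
\mathbb P(E)\le\kappa .
\end{equation}

\emph{Step 3: on $\Gamma\setminus E$ few blocks agree.} Suppose $\Gamma$ holds and $E$ does not. Put $i=-\tau$ and $i'=-\tau'$, both in $\{1,\dots,L\}$. Then $(i,w_{-i})\ne(i',w'_{-i'})$: either $i\ne i'$, or $\tau=\tau'$ and $w_\tau\ne w'_\tau$. For $t\in[0,D)$ the last marker at or before $t$ is $\tau$ for $z$ and $\tau'$ for $z'$, so \eqref{eq:cipher} in the two copies reads
\[
v_t=c_t+g(z_\tau,t+i,w_{-i}),\qquad v'_t=c'_t+g(z'_{\tau'},t+i',w'_{-i'}).
\]
Let $b$ be nonempty with $v_{t_b}=v'_{t_b}$. Then $t_b$ is active for $v$, hence for $v'$, so $c_{t_b},c'_{t_b}\in G$, and subtracting the two identities gives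
\[
g(z_\tau,t_b+i,w_{-i})-g(z'_{\tau'},t_b+i',w'_{-i'})=c'_{t_b}-c_{t_b}=\zeta_b .
\]
Since $z_\tau\notin B_i$, inequality \eqref{eq:bad} fails for $\theta=z_\tau$, $\theta'=z'_{\tau'}$. So fewer than $\kappa N$ nonempty blocks satisfy $v_{t_b}=v'_{t_b}$.

\emph{Step 4: averaging over blocks.} A block on which $v$ and $v'$ agree is empty or is counted in Step 3. Outside $\Gamma\setminus E$ we bound the fraction of such blocks by $1$. Thus, everywhere,
\[
\frac1N\#\big\{b:\ v=v'\text{ on }[b\ell,(b+1)\ell)\big\}\le\frac1N\#\{b:\ b\text{ empty}\}+\kappa+\mathbf 1_{\Gamma^c}+\mathbf 1_E .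
\]
The left side has expectation $a_j$ by stationarity, and each block is empty with probability $(1-p)^\ell\le\kappa$. With \eqref{eq:Gamma} and \eqref{eq:E},
\[
a_j\le\kappa+\kappa+(2\kappa+a_{j+1})+\kappa=a_{j+1}+5\kappa_j .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:wp} only (2) remains. Suppose that $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ for all $n$, with mutually independent factor $\sigma$-algebras $\mathcal C_k$. The variable $V=(v^{(0)}_t)_{0\le t<\ell_0}$ takes finitely many values. By Corollary~\ref{cor:coupling} there are $J\ge1$ and a coupling admissible from level $-2J$ with $a_0=\mathbb P(V=V')>3/4$. Proposition~\ref{prop:recursion} gives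
\[
a_0\le\sum_{j<J}5\kappa_j+2\kappa_J\le5\sum_{j\ge0}2^{-j-6}=\frac5{32}<\frac34 ,
\]
a contradiction.
\end{proof}

The odd levels enter the argument only through \eqref{eq:key}, which says that the key is still unknown when both ciphertexts are on the table. For the thinned filtration $(\mathcal F_{2n})$, condition (A2) gives independence of $z^{(j)}$ only from $\overline{\mathcal F}_{-2j-2}$, with respect to which the differences $\zeta_b$ need not be measurable, and indeed the conclusion fails by Theorem~\ref{thm:main}(3).

\section{Entropy profiles, refinements, infinite entropy}\label{sec:consequences}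

The first consequence is that no rate of decay of the entropies, fast or slow, forces product type, unless the filtration is trivial below some level.

\begin{corollary}\label{cor:profile}
Let $\mathbf X$ be a Bernoulli shift of finite entropy, and let $(h_n)_{n\le0}$ be nondecreasing in $n$, with $h_0=h(\mathbf X)$ and $h_n\to0$ as $n\to-\infty$. Then all weak Pinsker filtrations on $\mathbf X$ with $h_\mu(\mathcal F_n,T)=h_n$ for all $n$ are of product type if and only if $h_n=0$ for some $n$.
\end{corollary}

\begin{proof}
Suppose $h_m=0$ and let $\mathcal F$ have entropies $(h_n)$. By (F4), $\mathcal F_m$ is trivial, and so is $\mathcal F_n$ for $n\le m$. Take $\mathcal C_k$ trivial for $k\le m$, and for $m<k\le0$ let $\mathcal C_k$ be a Bernoulli complement of $\mathcal F_{k-1}$ in $\mathcal F_k$. These are mutually independent, and \eqref{eq:finite} gives $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$.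

Suppose all $h_n$ are positive. Since $h_n\to0$, the sequence takes infinitely many values $\dots<\tilde h_{-1}<\tilde h_0=h_0$, tending to $0$, and the sets $I_i=\{k:h_k=\tilde h_i\}$ are consecutive finite intervals covering $\{k\le0\}$. Let $\tilde{\mathcal F}$ be given by Theorem~\ref{thm:main} for $(\tilde h_i)$, and set $\mathcal F_n=\tilde{\mathcal F}_i$ for $n\in I_i$. Consecutive terms of $\mathcal F$ are either equal, with trivial Bernoulli complement, or consecutive terms of $\tilde{\mathcal F}$. So $\mathcal F$ is a weak Pinsker filtration with entropies $(h_n)$. If $\mathcal F_n=\bigvee_{k\le n}\mathcal C_k$ with independent factors $\mathcal C_k$, the factors $\tilde{\mathcal C}_i=\bigvee_{k\in I_i}\mathcal C_k$ are independent and $\tilde{\mathcal F}_i=\mathcal F_{\max I_i}=\bigvee_{l\le i}\tilde{\mathcal C}_l$, contrary to Theorem~\ref{thm:main}(2).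
\end{proof}

The second consequence uses Theorem~\ref{thm:main}(3): up to an automorphism, a filtration of product type is determined by its entropies, so our example can be inserted between the levels of any such filtration.

\begin{corollary}\label{cor:refine}
Let $\mathcal G$ be a weak Pinsker filtration of product type on a Bernoulli shift $\mathbf X$ of finite entropy, with $h_\mu(\mathcal G_{n-1},T)<h_\mu(\mathcal G_n,T)$ for all $n\le0$. Then there are factor $\sigma$-algebras $\mathcal G_{n-1}\subset\mathcal H_n\subset\mathcal G_n$ $(n\le0)$ such that
\[
\dots,\ \mathcal G_{-2},\ \mathcal H_{-1},\ \mathcal G_{-1},\ \mathcal H_0,\ \mathcal G_0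
\]
is a weak Pinsker filtration that is not of product type. Moreover, the entropies $h_\mu(\mathcal H_n,T)$ can be prescribed arbitrarily in the open intervals $\big(h_\mu(\mathcal G_{n-1},T),h_\mu(\mathcal G_n,T)\big)$.
\end{corollary}

\begin{proof}
Let $h_{2n}=h_\mu(\mathcal G_n,T)$ and let $h_{2n-1}$ be the value prescribed for $\mathcal H_n$. The sequence $(h_n)$ is strictly increasing in $n$ and nonnegative, hence positive; it tends to $0$, and $h_0=h(\mathbf X)$. Let $\mathcal F$ be given by Theorem~\ref{thm:main}. Write $\mathcal F_{2n}=\bigvee_{k\le n}\mathcal C_k$ and $\mathcal G_n=\bigvee_{k\le n}\mathcal C^*_k$ with independent Bernoulli factors. By (F1), $\mathcal C_n$ and $\mathcal C^*_n$ both have entropy $h_{2n}-h_{2n-2}$, so $\mathbf X/\mathcal C_n\cong\mathbf X/\mathcal C^*_n$ by (F3). Both families generate $\mathcal A$, so $\mathbf X\cong\prod_n\mathbf X/\mathcal C_n$ and $\mathbf X\cong\prod_n\mathbf X/\mathcal C^*_n$ by (F1), and the product of the isomorphisms is an automorphism of $\mathbf X$ carrying each $\mathcal C_n$ to $\mathcal C^*_n$, hence each $\mathcal F_{2n}$ to $\mathcal G_n$. Let $\mathcal H_n$ be the image of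 $\mathcal F_{2n-1}$. The displayed filtration is the image of $\mathcal F$, and automorphisms preserve entropy, independence and the Bernoulli property.
\end{proof}

\begin{remark}[infinite entropy]\label{rem:infinite}
The construction works with $\eta_0=\infty$ and finite $\eta_n>0$ $(n\le-1)$ satisfying $\sum_{n\le-1}\eta_n<\infty$, taking $\xi^{(0)}$ i.i.d.\ uniform on $[0,1]$. Condition (c) for $j=0$ is then void. The processes generate a Bernoulli shift whose base has no atoms, so its entropy is infinite by (F2), while $h_\mu(\mathcal F_n,T)=\sum_{k\le n}\eta_k$ for $n\le-1$ as before. Section~\ref{sec:propagation} uses neither the laws of the fillers nor any entropy. By (F3), the Bernoulli shift of infinite entropy therefore carries weak Pinsker filtrations that are not of product type. Together with Theorem~\ref{thm:main}, this shows that a Bernoulli shift has only weak Pinsker filtrations of product type if and only if it is trivial.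
\end{remark}

\begin{thebibliography}{9}

\bibitem{Benzoni}
S\'everin Benzoni, \emph{Introduction to weak Pinsker filtrations}, arXiv:2504.00681 (2025).

\bibitem{Ornstein1}
D.~Ornstein, Adv. Math. 4 (1970) 337--352.

\bibitem{Ornstein2}
D.~Ornstein, Adv. Math. 5 (1970) 339--348.

\end{thebibliography}
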